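# Entropic and almost entropic conditional independence models

## 1. An implication on 54 variables that separates the two frames

Throughout, $ij$ means $\{i,j\}$ and $iK$ means $\{i\}\cup K$. The symbols $\mathcal S(N)$, $\mathfrak P$ and $\overline{\mathfrak P}$ in the theorem are defined right after it.

**Theorem 1.** Let $E=\{1,a,b,t,c,d,r,s\}$ be a set of eight labels. Let $T\subseteq E^3$ consist of the trivial triangles $(e,1,e)$ and $(1,e,e)$, $e\in E$, together with
$$(a,a,c),\quad (a,c,d),\quad (b,b,d),\quad (b,t,r),\quad (t,a,r),\quad (a,b,s).\tag{1}$$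
Let
$$N_0=\{x_1,x_2,x_3\}\cup\{A_e,B_e,C_e:e\in E\},\qquad N=N_0\times\{0,1\},$$
so $|N_0|=27$ and $|N|=54$. For $k\in N_0$ write $k$ for $(k,0)$ and $k'$ for $(k,1)$, so that $N_0\subset N$. Let $\mathcal L\subseteq\mathcal S(N)$ consist of the following statements.

- **(L1)** $kj|k'J$ and $k'j|kJ$, for all $k\in N_0$, $j\in N\setminus\{k,k'\}$, $J\subseteq N\setminus\{k,k',j\}$.
- **(L2)** $x_1x_2|\emptyset$, $x_1x_3|\emptyset$, $x_2x_3|x_1$; and, for every $e\in E$, $x_1A_e|\emptyset$, $x_2A_e|\emptyset$, $x_2B_e|\emptyset$, $x_3B_e|\emptyset$, $x_1C_e|\emptyset$, $x_3C_e|\emptyset$.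
- **(L3)** $kk'|K$ for the following pairs $(k,K)$: all $(k,F\setminus k)$ with $k\in F$ and $F\in\{x_1x_2A_e,\ x_2x_3B_e,\ x_1x_3C_e\}$, $e\in E$ ("line pairs"); and all $(C_g,A_eB_f)$ with $(e,f,g)\in T$ ("triangle pairs").

For $u,v,w\in E$ let $s_{u,v,w}$ be the statement $C_w\,x_1|A_uB_v$. Then:

(a) every $\mathcal M\in\mathfrak P(N)$ with $\mathcal L\subseteq\mathcal M$ contains $s_{b,a,s}$;

(b) there is $\mathcal M\in\overline{\mathfrak P}(N)$ with $\mathcal L\subseteq\mathcal M$ and $s_{b,a,s}\notin\mathcal M$.

Hence $\mathfrak P(N)\neq\overline{\mathfrak P}(N)$, and so $\mathfrak P\ne\overline{\mathfrak P}$.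

Now let us unpack this.

**Definition (statements and models).** Let $N$ be a finite nonempty set of variables. $\mathcal S(N)$ is the set of elementary conditional independence (CI) statements $ij|K$ with $i,j\in N$ distinct and $K\subseteq N\setminus ij$. A CI model over $N$ is any subset $\mathcal M\subseteq\mathcal S(N)$.

**Definition (polymatroids).** For $h:\mathcal P(N)\to\mathbb R$ put
$$\Delta h(ij|K)=h(iK)+h(jK)-h(K)-h(ijK).$$
A polymatroid is such an $h$ with $h(\emptyset)=0$, nondecreasing, and with $\Delta h(ij|K)\ge0$ for all $ij|K\in\mathcal S(N)$. It induces the model $\mathcal M_h=\{ij|K:\Delta h(ij|K)=0\}$.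

**Definition (the two frames).** A polymatroid is entropic if it is $h_\xi(A)=H(\xi_A)$ for a random vector $\xi=(\xi_i)_{i\in N}$ taking finitely many values. It is almost entropic if it lies in the closure, in $\mathbb R^{\mathcal P(N)}$, of the set of entropic polymatroids over $N$. $\mathfrak P(N)$ is the family of models induced by entropic polymatroids over $N$, and $\overline{\mathfrak P}(N)$ the family of models induced by almost entropic ones. Clearly $\mathfrak P(N)\subseteq\overline{\mathfrak P}(N)$, and $\mathfrak P=\overline{\mathfrak P}$ would mean equality for every finite $N$.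

For $h=h_\xi$, $\Delta h(ij|K)$ is the conditional mutual information $I(\xi_i;\xi_j|\xi_K)$, which is zero exactly when $\xi_i\perp\xi_j\mid\xi_K$. So $\mathfrak P(N)$ consists of the exact independence patterns of discrete random vectors. In a limit $h=\lim h_m$ of entropic functions, $ij|K\in\mathcal M_h$ means only that the dependence $\Delta h_m(ij|K)$ tends to $0$; it may be positive for every $m$. Is the pattern of vanishing in the limit always the exact pattern of some random vector? This question is posed in Tobias Boege, Janneke H. Bolt and Milan Studený, "Self-adhesivity in lattices of abstract conditional independence models", arXiv:2402.14053 (2024). Theorem 1 answers no: the model in (b) cannot be in $\mathfrak P(N)$, by (a).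

**How to read $\mathcal L$.** Suppose for a moment that each $k'$ is an exact copy of $k$. Then $kk'|K$ says $I(\xi_k;\xi_k|\xi_K)=H(\xi_k|\xi_K)=0$, that is, $\xi_k$ is a function of $\xi_K$. Keep in mind this model: $x_1,x_2,x_3$ are independent uniform vectors over a finite field, each label $e$ is an invertible matrix $M_e$, and
$$A_e=x_1-M_ex_2,\qquad B_e=x_2-M_ex_3,\qquad C_e=x_1-M_ex_3.$$
Since $A_e+M_eB_f=x_1-M_eM_fx_3$, the variable $C_g$ is a function of $(A_e,B_f)$ as soon as $M_eM_f=M_g$. So $T$ is a partial multiplication table. The table (1) reads $c=a^2$, $d=a^3=b^2$, $r=bt=ta$, $s=ab$, and $s_{b,a,s}$ plays the role of "$ba=s$". The implication of Theorem 1 therefore encodes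
$$bt=ta,\quad b^2=a^3\quad\Longrightarrow\quad ba=ab .$$
We shall see that this is true in every finite group, and fails badly for large permutation matrices that satisfy the hypotheses only up to bounded rank.

**General data.** The construction makes sense for any finite label set $E\ni1$ and any $T\subseteq E^3$ containing all $(e,1,e)$ and $(1,e,e)$; $N_0$, $N$, $\mathcal L$, $s_{u,v,w}$ are then defined by the same formulas. We say "arbitrary $E,T$" in this case and "the specific instance" for Theorem 1.

**Facts about entropy.** All variables take finitely many values, and we consider only values of positive probability. "$Y$ is a function of $X$" means $H(Y|X)=H(X,Y)-H(X)=0$. We use: $I(X;Y|Z)=H(X|Z)-H(X|Y,Z)\ge0$, with equality exactly when $X\perp Y|Z$; $I(X;X|Z)=H(X|Z)$; the chain rules for $H$ and $I$; and $I(f(X);g(Y)|Z)\le I(X;Y|Z)$. Conditioning on more variables does not increase entropy.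

## 2. At most three variables: the frames coincide

For $N=\{1,2\}$ the only statement is $12|\emptyset$. Two independent bits induce $\{12|\emptyset\}$ and two equal bits induce $\emptyset$, so every model is entropic and nothing can go wrong. Three variables are more interesting, and need some operations that preserve almost entropic functions.

**Lemma 1.**
(i) If $h$ is entropic and $\lambda\ge0$, then $\lambda h$ is almost entropic.
(ii) If $h$ is almost entropic over $N_0$, then $h'(S)=h(\{k:(k,0)\in S\text{ or }(k,1)\in S\})$ is almost entropic over $N_0\times\{0,1\}$.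
(iii) If $h$ is almost entropic over $N$, then so are its restriction to the subsets of a nonempty $N^-\subseteq N$, and the function $h^+(S)=h(S\cap N)$ over any finite $N^+\supseteq N$.

*Proof.* (i) Let $h=h_\xi$, and let $m\ge\max(\lambda,1)$ be an integer. Take i.i.d. copies $\xi^{(1)},\dots,\xi^{(m)}$ of $\xi$ and an independent $\beta\in\{0,1\}$ with $P(\beta=1)=\lambda/m$. Put $\eta_i=(\xi_i^{(1)},\dots,\xi_i^{(m)})$ if $\beta=1$ and $\eta_i=*$, a new symbol, if $\beta=0$. For $A\ne\emptyset$, $\beta$ is a function of $\eta_A$, so
$$H(\eta_A)=H(\beta)+H(\eta_A|\beta)=H(\beta)+\tfrac{\lambda}{m}\cdot m\,h(A)\longrightarrow\lambda h(A)\qquad(m\to\infty),$$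
because $H(\beta)\to0$. For $A=\emptyset$ both sides are $0$.

(ii), (iii) The three maps on functions are linear and continuous. They send entropic functions to entropic ones: duplicate every variable, drop variables, add constant variables, respectively. So they send closure into closure. $\square$

**Example 1 (functions versus models).** Let $N=\{1,2,3\}$ and $\upsilon(A)=\min(|A|,2)$. When is $c\,\upsilon$ with $c>0$ entropic? If $c\,\upsilon=h_\xi$, then the $\xi_i$ are pairwise independent and each is a function of the other two. For values $x,y$ of $\xi_1,\xi_2$ with resulting value $z$ of $\xi_3$,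
$$P(x)P(y)=P(x,y)=P(x,y,z)=P(x,z)=P(x)P(z),$$
so $P(y)=P(z)$. Fix $y$ and let $x$ vary: every $z$ occurs, because $\xi_2\perp\xi_3$ makes each pair $(y,z)$ possible. So $\xi_3$ is uniform and $c=\log q$ with $q$ the number of its values. Conversely, $c=\log q$ is realized by $x,y,x+y$ with $x,y$ independent and uniform in $\mathbb Z/q$. For other $c>0$ the function $c\,\upsilon$ is not entropic, but it is almost entropic by Lemma 1(i). Its model, however, is the same for all $c>0$, and is entropic. So the gap between entropic and almost entropic functions does not by itself separate the models.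

**Theorem 2.** (i) $\mathfrak P(N)=\overline{\mathfrak P}(N)$ if $|N|\le3$. (ii) $\mathfrak P(N)\subsetneq\overline{\mathfrak P}(N)$ for every $N$ with $|N|\ge40$. A separating model can be induced by a limit of normalized rank functions of linear polymatroids over any prescribed finite field.

Part (ii) is proved in Section 8; a linear polymatroid is a function $S\mapsto\operatorname{rank}(L_k)_{k\in S}$ for linear maps $L_k$ on a common finite-dimensional space, and normalized means divided by a positive constant. The argument makes no claim for $4\le|N|\le39$, and $40$ is not optimized.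

*Proof of (i).* **Reduction to three elements.** This lets us work with one size only. If $|N|<3$, take $N^+\supset N$ with three elements. Let $h$ be almost entropic over $N$, so $h^+$ is almost entropic over $N^+$. If an entropic $g$ over $N^+$ induces $\mathcal M_{h^+}$, then $g$ restricted to $N$ is entropic and induces $\mathcal M_{h^+}\cap\mathcal S(N)=\mathcal M_h$.

**Decomposition.** We write any polymatroid $h$ over $N=\{1,2,3\}$ as a nonnegative combination of entropic functions. For $\emptyset\ne S\subseteq N$ let $\rho_S(A)=1$ if $A\cap S\neq\emptyset$ and $0$ otherwise. Put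
$$d_i=h(N)-h(N\setminus i),\qquad a_{ij}=\Delta h(ij|k)\ \ (\{i,j,k\}=N),\qquad \mu=\Delta h(12|\emptyset)-\Delta h(12|3).$$
Writing $h_{12}$ for $h(\{1,2\})$ and so on, $\mu=h_1+h_2+h_3-h_{12}-h_{13}-h_{23}+h_{123}$ is symmetric in $1,2,3$. The claim is
$$h=\sum_i d_i\rho_i+\sum_{ij}a_{ij}\rho_{ij}+\mu\rho_N .\tag{2}$$
At $A=N$ the right side is $\sum d_i+\sum a_{ij}+\mu$, and
$$\sum d_i=3h_{123}-(h_{12}+h_{13}+h_{23}),\qquad \sum a_{ij}=2(h_{12}+h_{13}+h_{23})-(h_1+h_2+h_3)-3h_{123}.$$
Adding $\mu$ gives $h_{123}$. At $A=\{1,2\}$ only $\rho_3$ vanishes, so we get $h_{123}-d_3=h_{12}$. At $A=\{1\}$ we get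
$$d_1+a_{12}+a_{13}+\mu=(h_{123}-h_{23})+(h_{13}+h_{23}-h_3-h_{123})+(h_{12}+h_{23}-h_2-h_{123})+\mu=h_1 .$$
The other sets follow by symmetry.

**Signs.** We have $d_i,a_{ij}\ge0$. If $\mu\ge0$, then (2) has nonnegative coefficients. If $\mu<0$, use $\upsilon=\rho_{12}+\rho_{13}+\rho_{23}-\rho_N$ (values $2-1$, $3-1$, $3-1$ on sets of size $1,2,3$, which is $\min(|A|,2)$) to rewrite
$$h=\sum_i d_i\rho_i+\sum_{ij}(a_{ij}+\mu)\rho_{ij}+(-\mu)\upsilon ,$$
and by the symmetry of $\mu$, $a_{ij}+\mu=\Delta h(ij|\emptyset)\ge0$.

**Conclusion.** We replace the coefficients by convenient ones. The function $(\log2)\rho_S$ is entropic (one shared uniform bit for $i\in S$, constants elsewhere), and so is $(\log2)\upsilon$ (bits $x,y,x+y$). Let $g$ be the sum of those that occur with positive coefficient; it is entropic, by concatenating independent vectors. All $\Delta$'s of all summands are nonnegative. So $\Delta h(ij|K)=0$ exactly when every summand with positive coefficient has $\Delta(ij|K)=0$, and the same criterion holds for $g$. Hence $\mathcal M_g=\mathcal M_h$. $\square$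

## 3. Copies, private noise, and common parts

We start on part (a) of Theorem 1. The reading of $\mathcal L$ in Section 1 needs functional dependence, and this is not a CI statement: $ij|K$ requires $i\ne j$. The natural remedy is to add a copy $k'$ of $k$ and impose $kk'|K$. But "$k'$ equals $k$" is not a CI statement either. What can be imposed is (L1): given $k'$, the variable $k$ has nothing more to say about the rest, and vice versa. This does not force a copy.

**Example 2.** Let $N_0=\{k,j\}$, let $Z,U,U'$ be independent fair bits, and let $\xi_k=(Z,U)$, $\xi_{k'}=(Z,U')$, $\xi_j=\xi_{j'}=Z$. All of (L1) holds, since $\xi_j,\xi_{j'}$ are functions of $\xi_k$, of $\xi_{k'}$ and of each other. Also $kk'|j$ holds: $I(ZU;ZU'|Z)=I(U;U')=0$. Yet $\xi_k$ is not a function of $\xi_j$: $H(\xi_k|\xi_j)=\log2$.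

So the naive conclusion fails, and it fails exactly because of the private noise $U$. But the noise adds the same constant $H(U)$ to the entropy of every set containing $k$, and $\Delta$ does not see such constants. If we can strip each $\xi_k$ down to the part $Z_k$ that it shares with $\xi_{k'}$, all independence statements survive and the functional dependences become true. The next two lemmas do this.

**Lemma 2 (double Markov property).** Let $U,V,W$ be discrete with $W\perp U|V$ and $W\perp V|U$. Then there is a variable $Z$ that is a function of $U$ and also a function of $V$, with $W\perp(U,V)|Z$.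

*Proof.* Form the bipartite graph on the values of $U$ and of $V$, with an edge $uv$ when $P(u,v)>0$. For an edge, the two hypotheses give $P(w|u,v)=P(w|v)$ and $P(w|u,v)=P(w|u)$. So two edges that share a vertex carry the same distribution of $W$, and $P(\cdot|u,v)$ is constant on connected components. Let $Z$ be the component containing the value of $U$; it is also the component containing the value of $V$. Since $P(w|u,v)$ depends on $(u,v)$ only through $Z$, $W\perp(U,V)|Z$. $\square$

**Lemma 3 (extraction).** Let $N_0$ be any finite nonempty set, $N=N_0\times\{0,1\}$, and let $\xi$ be a discrete random vector over $N$ satisfying (L1). Put $X_k=\xi_{(k,0)}$ for $k\in N_0$. There is a discrete random vector $Z=(Z_k)_{k\in N_0}$ such that: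

1. $\Delta h_Z(ij|K)=\Delta h_\xi(ij|K)$ for all $ij|K\in\mathcal S(N_0)$;
2. if $k\in N_0$, $K\subseteq N_0\setminus k$ and $\xi$ satisfies $kk'|K$, then $Z_k$ is a function of $Z_K$.

*Proof.* **Step 1: define $Z_k$.** Let $R_k=N\setminus\{k,k'\}=\{j_1,\dots,j_p\}$. By the chain rule and (L1),
$$I(\xi_k;\xi_{R_k}|\xi_{k'})=\sum_{i=1}^pI(\xi_k;\xi_{j_i}|\xi_{k'},\xi_{j_1},\dots,\xi_{j_{i-1}})=0,$$
and likewise with $k,k'$ exchanged. Lemma 2 with $U=\xi_k$, $V=\xi_{k'}$, $W=\xi_{R_k}$ gives $Z_k$, a function of $\xi_k$ and also of $\xi_{k'}$, with $\xi_{R_k}\perp(\xi_k,\xi_{k'})|Z_k$.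

**Step 2: the noise is additive.** Put $c_k=H(X_k|Z_k)$. For $j\neq k$ in $N_0$, both $X_j$ and $Z_j$ are functions of $\xi_{R_k}$. So conditioning additionally on any of these does not change $H(X_k|Z_k)$. Let $S\subseteq S'\subseteq N_0$ and $S=\{k_1,\dots,k_r\}$. By the chain rule,
$$H(X_S|Z_{S'})=\sum_{i=1}^rH(X_{k_i}|X_{k_1},\dots,X_{k_{i-1}},Z_{S'})=\sum_{k\in S}c_k ,\tag{3}$$
since $Z_{k_i}$ is among the conditions and the others belong to indices $j\ne k_i$.

**Step 3: claim 1.** Since $Z_S$ is a function of $X_S$, (3) with $S'=S$ gives $H(X_S)=H(Z_S)+\sum_{k\in S}c_k$. For a modular function $\mu(S)=\sum_{k\in S}c_k$ one has $\mu(iK)+\mu(jK)-\mu(K)-\mu(ijK)=0$. Hence $\Delta h_\xi=\Delta h_Z$ on $\mathcal S(N_0)$.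

**Step 4: claim 2.** First we show that $Z_k$ is a function of $X_K$, then that $X_K$ may be replaced by $Z_K$. As $Z_k$ is a function of $\xi_k$ and of $\xi_{k'}$,
$$H(Z_k|X_K)=I(Z_k;Z_k|X_K)\le I(\xi_k;\xi_{k'}|X_K)=0 .$$
By (3), used with $S=K$ and $S'=K$ or $S'=kK$, $H(X_K|Z_K)=H(X_K|Z_{kK})$, that is, $I(X_K;Z_k|Z_K)=0$. Therefore $H(Z_k|Z_K)=H(Z_k|Z_K,X_K)\le H(Z_k|X_K)=0$. $\square$

## 4. From three independent variables to a finite group

We now have honest functional dependence, and must find a group. Where could it come from? Look at the smallest nontrivial linear model.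

**Example 3.** Let $x_1,x_2,x_3$ be independent and uniform on $\mathbb F_3$, with labels $1$ and $e$, and "matrices" $M_1=1$, $M_e=2=-1$. Then $A_1=x_1-x_2$ and $A_e=x_1+x_2$. Fixing $A_1=y$ defines the bijection $x_2\mapsto x_1=x_2+y$; fixing $A_e=y$ defines $x_2\mapsto y-x_2$. So $A_1$ yields the group $H$ of three translations, and $A_e$ yields the three reflections, a coset of $H$ in its normalizer. In the quotient, the coset $\bar e$ of reflections satisfies $\bar e^2=1$. This agrees with the entropy side. The triangle $(e,e,1)$ holds: $A_e+2B_e=x_1+x_2+2x_2+2x_3=x_1-x_3=C_1$. The triangle $(e,e,e)$ fails: since $A_e-B_e=x_1-x_3$, we have $C_e=x_1+x_3=(A_e-B_e)+2x_3$, and $x_3$ is independent of $(A_e,B_e)$.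

The plan: turn values of $A_e,B_e,C_e$ into bijections between the value sets of the $x_i$; turn triangles into products of sets of bijections; show that the trivial triangles force these sets to be cosets of one group $H$ in its normalizer.

**Lemma 4 (rigidity; arbitrary $E,T$).** Let $\xi$ be a discrete random vector over $N$ satisfying $\mathcal L$. There is a finite group $\mathbb G$ and a map $E\to\mathbb G$, $e\mapsto\bar e$, with $\bar1=1$ and $\bar e\bar f=\bar g$ for all $(e,f,g)\in T$. Moreover, if $\bar u\bar v=\bar w$ for some $u,v,w\in E$, then $\xi$ satisfies $s_{u,v,w}$.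

*Proof.* **Step 1: pass to the extracted vector.** Take $Z$ from Lemma 3, and write $x_i,A_e,B_e,C_e$ for the variables $Z_{x_i},Z_{A_e}$, etc. Claim 1 of Lemma 3 transfers (L2), and claim 2 turns (L3) into functional dependence. From $x_1\perp x_2$, $x_1\perp x_3$, $x_2\perp x_3|x_1$ we get
$$H(x_1x_2x_3)=H(x_1)+H(x_2|x_1)+H(x_3|x_1x_2)=H(x_1)+H(x_2)+H(x_3|x_1)=\sum_i H(x_i).$$
So:

- $x_1,x_2,x_3$ are mutually independent;
- in each line $\{x_1,x_2,A_e\}$, $\{x_2,x_3,B_e\}$, $\{x_1,x_3,C_e\}$ the variables are pairwise independent, and each is a function of the other two;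
- for $(e,f,g)\in T$, $C_g$ is a function of $(A_e,B_f)$.

Let $\Omega_i$ be the set of values of $x_i$. By independence all triples in $\Omega_1\times\Omega_2\times\Omega_3$ have positive probability.

**Step 2: values become bijections.** Fix a value $y$ of $A_e$. Let $x_2\in\Omega_2$. As $A_e\perp x_2$, the pair $(y,x_2)$ has positive probability, so some $x_1$ has $A_e(x_1,x_2)=y$. It is unique, because $x_1$ is a function of $(x_2,A_e)$. The same holds with the roles of $x_1,x_2$ exchanged. So $\{(x_2,x_1):A_e(x_1,x_2)=y\}$ is the graph of a bijection $\Omega_2\to\Omega_1$. Let $P_e$ be the set of these bijections over all $y$. Put $q=|\Omega_1|=|\Omega_2|$. The graphs are disjoint, have $q$ points each, and cover the $q^2$ points of $\Omega_2\times\Omega_1$. So $|P_e|=q$, and distinct values $y$ give distinct bijections. In the same way $B_e$ gives a set $Q_e$ of bijections $\Omega_3\to\Omega_2$ and $C_e$ a set $R_e$ of bijections $\Omega_3\to\Omega_1$. Thus $|\Omega_3|=q$ too, and all these sets have exactly $q$ elements.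

**Step 3: triangles become products.** For $(e,f,g)\in T$ we show
$$P_eQ_f=R_g .\tag{4}$$
Let $\sigma\in P_e$, $\tau\in Q_f$ correspond to values $y,z$ of $A_e,B_f$. For each $x_3\in\Omega_3$ put $x_2=\tau(x_3)$, $x_1=\sigma(x_2)$. This triple has positive probability and has $A_e=y$, $B_f=z$. So $C_g$ takes on it a value that depends only on $(y,z)$, not on $x_3$. Hence the graph of $\sigma\tau$ lies in the graph of one element of $R_g$. Both are graphs of functions on $\Omega_3$, so they are equal, and $\sigma\tau\in R_g$. Thus $P_eQ_f\subseteq R_g$. Since $|P_eQ_f|\ge|P_e|=q=|R_g|$, equality holds.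

**Step 4: a group from the triangle $(1,1,1)$.** Fix $p\in P_1$ and $\kappa\in Q_1$. Let $H=p^{-1}P_1$ and $K=Q_1\kappa^{-1}$. These are subsets of $\mathrm{Sym}(\Omega_2)$ of size $q$ containing $\mathrm{id}$. By (4), $HK=p^{-1}P_1Q_1\kappa^{-1}=p^{-1}R_1\kappa^{-1}$ has size $q$. Since $\mathrm{id}\in H\cap K$, $HK$ contains $H$ and $K$, so $H=HK=K$. Hence $HH=H$, and a finite nonempty set closed under multiplication in a group is a subgroup. So $H$ is a subgroup of order $q$, and $P_1=pH$, $Q_1=H\kappa$.

**Step 5: every label is a coset in the normalizer.** Let $e\in E$, $p_e\in P_e$, $\kappa_e\in Q_e$. By (4) for $(e,1,e)$, $R_e=P_eH\kappa\supseteq p_eH\kappa$; both have $q$ elements, so $R_e=p_eH\kappa$ and $P_eH=p_eH$. As $P_e\subseteq P_eH=p_eH$, again by size $P_e=p_eH$. By (4) for $(1,e,e)$, $R_e=pHQ_e\supseteq pH\kappa_e$, so $R_e=pH\kappa_e$ and $HQ_e=H\kappa_e$, and $Q_e\subseteq HQ_e$ gives $Q_e=H\kappa_e$. With $u_e=p^{-1}p_e$,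
$$p^{-1}P_e=u_eH=p^{-1}R_e\kappa^{-1}=H\kappa_e\kappa^{-1}=Q_e\kappa^{-1}.\tag{5}$$
So the left coset $u_eH$ is also a right coset of $H$. It contains $u_e$, so $u_eH=Hu_e$: $u_e$ lies in the normalizer $M$ of $H$ in $\mathrm{Sym}(\Omega_2)$. Put $\mathbb G=M/H$, a finite group, and $\bar e=u_eH$. For $e=1$, $u_1\in p^{-1}P_1=H$, so $\bar1=H$ is the identity.

**Step 6: read off the multiplication.** By (5), for all $u,v,w\in E$,
$$p^{-1}P_uQ_v\kappa^{-1}=(p^{-1}P_u)(Q_v\kappa^{-1})=\bar u\bar v,\qquad p^{-1}R_w\kappa^{-1}=\bar w.\tag{6}$$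
So (4) gives $\bar e\bar f=\bar g$ for $(e,f,g)\in T$.

**Step 7: from the group back to a CI statement.** Suppose $\bar u\bar v=\bar w$. By (6), $P_uQ_v=R_w$. Let $A_u,B_v$ take values with bijections $\sigma,\tau$. Then $x_1=\sigma\tau(x_3)$ and $\sigma\tau\in R_w$, so $C_w$ equals the value corresponding to $\sigma\tau$. Hence $C_w$ is a function of $(A_u,B_v)$, and $I(C_w;x_1|A_uB_v)=0$ for $Z$. By claim 1 of Lemma 3 the same holds for $\xi$. $\square$

## 5. $bt=ta$ and $b^2=a^3$ in a finite group

*Proof of Theorem 1(a).* Let $\mathcal M\in\mathfrak P(N)$ with $\mathcal L\subseteq\mathcal M$ be induced by $\xi$. By Lemma 4 and (1), in a finite group $\mathbb G$ we have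
$$\bar b\bar t=\bar r=\bar t\bar a,\qquad \bar b^2=\bar d=\bar a\bar c=\bar a^3,\qquad\bar s=\bar a\bar b .$$
**Step 1: the order is prime to $6$.** The first relation says $\bar b=\bar t\bar a\bar t^{-1}$, so $\bar a,\bar b$ have the same order $n$. The order of $\bar b^2=\bar a^3$ is $n/\gcd(n,2)=n/\gcd(n,3)$. So $\gcd(n,2)=\gcd(n,3)$, and this number divides $2$ and $3$, hence is $1$.

**Step 2: $\bar a$ and $\bar b$ commute.** As $n$ is odd, $\bar b=(\bar b^2)^{(n+1)/2}=(\bar a^3)^{(n+1)/2}$, which commutes with $\bar a$. So $\bar b\bar a=\bar a\bar b=\bar s$, and the last part of Lemma 4 with $(u,v,w)=(b,a,s)$ gives $s_{b,a,s}\in\mathcal M$. $\square$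

## 6. Ranks as entropies, and why exact matrices cannot work

For part (b) we return to the linear model and compute its entropies. Over a finite field $F$, if $x$ is uniform on a finite-dimensional $F$-space and $L$ is linear of rank $\ell$, then $Lx$ is uniform on an image of $|F|^\ell$ elements, so $H(Lx)=\ell\log|F|$.

**Lemma 5 (arbitrary $E,T$).** Let $F$ be a finite field and $e\mapsto M_e\in GL_n(F)$ a map on $E$. Let $(x_1,x_2,x_3)$ be uniform on $(F^n)^3$ and put
$$A_e=x_1-M_ex_2,\qquad B_e=x_2-M_ex_3,\qquad C_e=x_1-M_ex_3 .$$
Let $\rho(S)=H(S)/(n\log|F|)$ for $S\subseteq N_0$. Then $\rho(S)$ is $1/n$ times the rank of the corresponding linear map, and: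

1. $\rho(x_1x_2x_3)=3$; for each line $\{x_1,x_2,A_e\}$, $\{x_2,x_3,B_e\}$, $\{x_1,x_3,C_e\}$, singletons have value $1$, and two- and three-element subsets have value $2$;
2. $\rho(A_eB_f)=2$ and $\rho(A_eB_fC_g)=2+\frac1n\operatorname{rank}(M_eM_f-M_g)$;
3. $\Delta\rho(C_wx_1|A_uB_v)=\frac1n\operatorname{rank}(M_uM_v-M_w)$.

*Proof.* 1. Each single variable is onto $F^n$. In a line, any two of the variables determine the third, as $M_e$ is invertible, and one of the pairs consists of two independent $x_i$. So every pair, and the triple, has rank $2n$.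

2. $(A_e,B_f,x_3)$ is a linear coordinate system on $(F^n)^3$, since $x_2=B_f+M_fx_3$ and $x_1=A_e+M_ex_2$. So $\rho(A_eB_f)=2$. Moreover
$$C_g-A_e-M_eB_f=M_ex_2-M_gx_3-M_ex_2+M_eM_fx_3=(M_eM_f-M_g)x_3 ,$$
so adding $C_g$ to $(A_e,B_f)$ adds exactly $\operatorname{rank}(M_eM_f-M_g)$.

3. From $x_1,A_u$ we recover $x_2$, and then $x_3$ from $B_v$. So $\rho(x_1A_uB_v)=3$, and
$$\Delta\rho(C_wx_1|A_uB_v)=\rho(C_wA_uB_v)+\rho(x_1A_uB_v)-\rho(A_uB_v)-\rho(C_wx_1A_uB_v)$$
equals $\bigl(2+\tfrac1n\operatorname{rank}(M_uM_v-M_w)\bigr)+3-2-3$. $\square$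

**The first attempt.** The obvious thing to try is to find matrices with $M_eM_f=M_g$ for all $(e,f,g)\in T$ and $M_bM_a\ne M_s$. This is impossible: $GL_n(F)$ is itself a finite group, and Section 5 applied inside it gives $M_bM_a=M_aM_b=M_s$. No choice of $n$ or $F$ helps, as long as the relations are exact.

But Lemma 5 shows that exactness is more than we need. A violation of rank $\ell$ in a relation costs only $\ell/n$ in $\rho$. So we may let $n\to\infty$ and allow violations of bounded rank, provided $M_bM_a-M_s$ has rank proportional to $n$. The proof in Section 5 does not forbid this: it compares the orders of $\bar b^2$ and $\bar a^3$, and orders are not controlled by relations that hold up to small rank. It also uses $\bar b^2=\bar a^3$ a number of times, $(n+1)/2$, that grows with the order.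

**Lemma 6 (arbitrary $E,T$).** Let $F$ be a finite field and let $M^{(m)}:E\to GL_{n_m}(F)$, $m\ge1$, satisfy
$$\tfrac1{n_m}\operatorname{rank}(M^{(m)}_eM^{(m)}_f-M^{(m)}_g)\to0\ \text{ for all }(e,f,g)\in T,\qquad \limsup_m\tfrac1{n_m}\operatorname{rank}(M^{(m)}_uM^{(m)}_v-M^{(m)}_w)>0 .$$
Then some $\mathcal M\in\overline{\mathfrak P}(N)$ satisfies $\mathcal L\subseteq\mathcal M$ and $s_{u,v,w}\notin\mathcal M$.

*Proof.* **Step 1: take a limit.** The functions $\rho_m$ of Lemma 5 are almost entropic by Lemma 1(i), and have values in $[0,3]$. Pass to a subsequence along which the $\limsup$ is attained, and then by compactness to one along which $\rho_m$ converges; call the limit $h$. It is almost entropic, since a closure is closed. By item 3 of Lemma 5, $\Delta h(C_wx_1|A_uB_v)>0$.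

**Step 2: duplicate.** Let $h'$ be as in Lemma 1(ii) and $\mathcal M=\mathcal M_{h'}\in\overline{\mathfrak P}(N)$. Since $h'$ agrees with $h$ on subsets of $N_0$, $s_{u,v,w}\notin\mathcal M$.

**Step 3: check $\mathcal L\subseteq\mathcal M$.** For (L1), adding $k$ to a set that contains $k'$ does not change $h'$. So
$$\Delta h'(kj|k'J)=h'(kk'J)+h'(jk'J)-h'(k'J)-h'(kjk'J)=h'(k'J)+h'(jk'J)-h'(k'J)-h'(jk'J)=0,$$
and symmetrically for $k'j|kJ$. For (L2), item 1 of Lemma 5 passes to the limit: each statement with empty condition concerns two members of a line, and $1+1-0-2=0$; for $x_2x_3|x_1$ we get $2+2-1-3=0$. For (L3),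
$$\Delta h'(kk'|K)=h(kK)+h(kK)-h(K)-h(kK)=h(kK)-h(K).$$
For line pairs this is $2-2=0$. For triangle pairs it is $0$ because the first hypothesis and item 2 of Lemma 5 give $h(A_eB_fC_g)=2=h(A_eB_f)$ for $(e,f,g)\in T$. $\square$

## 7. Permutations of $\mathbb Z/6m$ with $b^2$ almost equal to $a^3$

Let us design permutations. Take $a(x)=x+1$ on $\mathbb Z/n$ and $b=tat^{-1}$, so that $bt=ta$ is exact. Then $b^2=a^3$ means $ta^2=a^3t$, that is,
$$t(x+2)=t(x)+3\qquad\text{for all }x.$$
For $n=6m$ this cannot hold for all $x$: the shift by $2$ has two cycles of length $3m$ and the shift by $3$ has three cycles of length $2m$. So cut the cycles. Split each $2$-cycle (the evens, the odds) into a chain of $2m$ points and a chain of $m$ points. Map the two long chains onto the residue classes $0$ and $1$ modulo $3$, and the two short chains onto the two halves of the class $2$. Then $t(x+2)=t(x)+3$ fails at most at the ends of the four chains.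

*Proof of Theorem 1(b).* Let $m\ge1$, $n=6m$. Permutations of $\{0,\dots,6m-1\}=\mathbb Z/6m$ are identified with permutation matrices over $F=\mathbb F_2$ via $\pi e_x=e_{\pi(x)}$. Let $a(x)=x+1$ and
$$t(2y)=3y,\quad t(2y+1)=3y+1\qquad(0\le y<2m),$$
$$t(2y)=3(y-2m)+2,\quad t(2y+1)=3(y-m)+2\qquad(2m\le y<3m).$$
The images are all $3j$ and $3j+1$ with $0\le j<2m$, all $3j+2$ with $0\le j<m$, and all $3j+2$ with $m\le j<2m$. So $t$ is a permutation. Let $b=tat^{-1}$ and
$$M_1=I,\ M_a=a,\ M_t=t,\ M_b=b,\ M_c=a^2,\ M_d=a^3,\ M_r=ta=bt,\ M_s=ab .$$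

**Step 1: the relations hold up to rank $4$.** For all $(e,f,g)\in T$ except $(b,b,d)$, $M_eM_f=M_g$ exactly. For $(b,b,d)$,
$$b^2-a^3=ta^2t^{-1}-a^3=(ta^2-a^3t)t^{-1}.$$
By the definition of $t$, $t(x+2)=t(x)+3$ for $x\in\{2y,2y+1\}$ unless $y\in\{2m-1,3m-1\}$. So $ta^2$ and $a^3t$ differ in at most $4$ points, their difference has at most $4$ nonzero columns, and $\operatorname{rank}(b^2-a^3)\le4$. Divided by $6m$, this tends to $0$.

**Step 2: $ba-ab$ has large rank.** For $0\le y\le2m-2$,
$$b(3y)=t(t^{-1}(3y)+1)=t(2y+1)=3y+1,\qquad b(3y+1)=t(2y+2)=3y+3 .$$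
So $ab(3y)=3y+2$ and $ba(3y)=b(3y+1)=3y+3$, whence
$$(ab-ba)e_{3y}=e_{3y+2}-e_{3y+3}\qquad(0\le y\le2m-2).$$
All indices are at most $6m-3$. The supports $\{3y+2,3y+3\}$ are pairwise disjoint, so these $2m-1$ vectors are independent, and $\operatorname{rank}(M_bM_a-M_s)=\operatorname{rank}(ba-ab)\ge2m-1$. Since $\frac{2m-1}{6m}\to\frac13>0$, Lemma 6 with $(u,v,w)=(b,a,s)$ gives (b). $\square$

Both parts of Theorem 1 are proved, so $\mathfrak P\ne\overline{\mathfrak P}$.

**Example 4 ($m=1$).** Here $t$ sends $0,1,2,3,4,5$ to $0,1,3,4,2,5$. So $b$ is the cycle $0\to1\to3\to4\to2\to5\to0$. Then $b^2$ sends $0,1,2,3,4,5$ to $3,4,0,2,5,1$, while $a^3$ sends them to $3,4,5,0,1,2$: they differ in exactly four points. And $ab(0)=2$, $ba(0)=3$.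

**Remark (what breaks).** Since $a$ and $b$ are $6m$-cycles, $b^2$ has order $3m$ and $a^3$ has order $2m$, yet they differ in at most four points.

## 8. Forty variables, and every finite field

*Proof of Theorem 2(ii).* **Step 1: from $N$ to larger sets.** It suffices to find one example with $40$ elements. Let $h$ be almost entropic over $N$ with $\mathcal M_h\notin\mathfrak P(N)$, and let $N^+\supseteq N$. By Lemma 1(iii), $h^+(S)=h(S\cap N)$ is almost entropic. If an entropic polymatroid over $N^+$ induced $\mathcal M_{h^+}$, its restriction to $N$ would be entropic and induce $\mathcal M_{h^+}\cap\mathcal S(N)=\mathcal M_h$, a contradiction. Sets of equal size differ only by renaming.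

**Step 2: delete seven elements of $N_0$.** In the specific instance delete $A_c,A_d,B_d,A_r,B_r,A_s,B_s$. What remains is
$$x_1,x_2,x_3;\quad A_e\ (e\in\{1,a,b,t\});\quad B_e\ (e\in\{1,a,b,t,c\});\quad C_e\ (e\in E),$$
that is $3+4+5+8=20$ elements, and $40$ after duplication. Delete from $\mathcal L$ all statements involving deleted elements. The surviving triangles are $(e,1,e)$ for $e\in\{1,a,b,t\}$, $(1,e,e)$ for $e\in\{1,a,b,t,c\}$, and all six in (1). The statement $s_{b,a,s}=C_sx_1|A_bB_a$ survives too.

**Step 3: part (b) survives.** Restrict the function $h'$ of the proof of Theorem 1(b) to the remaining $40$ elements. By Lemma 1(iii) it is almost entropic, and its model contains the reduced $\mathcal L$ but not $s_{b,a,s}$.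

**Step 4: part (a) survives.** Let $\xi$ over the $40$ elements satisfy the reduced $\mathcal L$. Lemma 3 applies, as it holds for every $N_0$. Steps 1 to 3 in the proof of Lemma 4 treat each remaining line and triangle separately, so we have the $q$-element sets $P_e,Q_e,R_e$ for the remaining $A_e,B_e,C_e$, and (4) for the surviving triangles. Step 4 needs only $(1,1,1)$ and gives $H$. Step 5 needs $(e,1,e)$ and $(1,e,e)$, so (5) holds for $e\in\{1,a,b,t\}$, and $\bar a,\bar b,\bar t\in M/H$ are defined. For the other labels work with the $q$-element sets $D_e=p^{-1}R_e\kappa^{-1}$: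

- $(a,a,c)$ gives $D_c=(p^{-1}P_a)(Q_a\kappa^{-1})=\bar a^2$.
- $(1,c,c)$ gives $H\,Q_c\kappa^{-1}=D_c$. So $Q_c\kappa^{-1}\subseteq D_c$, and by size $Q_c\kappa^{-1}=D_c=\bar a^2$.
- $(a,c,d)$ and $(b,b,d)$ give $\bar a^3=D_d=\bar b^2$.
- $(b,t,r)$ and $(t,a,r)$ give $\bar b\bar t=D_r=\bar t\bar a$.
- $(a,b,s)$ gives $D_s=\bar a\bar b$.

By the two steps of Section 5, $\bar b\bar a=\bar a\bar b=D_s$. So $p^{-1}P_bQ_a\kappa^{-1}=p^{-1}R_s\kappa^{-1}$, that is, $P_bQ_a=R_s$, and $s_{b,a,s}$ follows as in Step 7 of the proof of Lemma 4.

**Step 5: the field.** The two estimates in Section 7 hold over every field: at most four nonzero columns, and vectors $e_{3y+2}-e_{3y+3}$ with disjoint supports. So $\mathbb F_2$ may be replaced by any finite field $F$ there. The separating function is then a limit of the functions $\rho_m$, restricted, duplicated, and extended as in Step 1. These operations drop linear maps, repeat them, and add zero maps, so it is a limit of normalized rank functions of linear polymatroids over $F$. $\square$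

## 9. Finite quotients and sofic groups

The proof used the relations (1) only through two facts about a group. This section isolates them.

**Definition.** A group $\Gamma$ is residually finite if for every $\gamma\ne1$ in $\Gamma$ some homomorphism to a finite group does not send $\gamma$ to $1$. Let $d(\pi,\pi')=\frac1n\#\{x:\pi(x)\neq\pi'(x)\}$ be the normalized Hamming distance on $\mathrm{Sym}(n)$. $\Gamma$ is sofic if for every finite $S\subseteq\Gamma$ and $\varepsilon>0$ there are $n$ and $\varphi:S\to\mathrm{Sym}(n)$ with $d(\varphi(\gamma)\varphi(\delta),\varphi(\gamma\delta))\le\varepsilon$ whenever $\gamma,\delta,\gamma\delta\in S$, and $d(\varphi(\gamma),\varphi(\delta))\ge1-\varepsilon$ whenever $\gamma\ne\delta$ in $S$.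

For example, a finite group acting on itself by left multiplication has all these distances equal to $0$ and $1$, so it is sofic. For $\Gamma=\mathbb Z$ and finite $S$, choose $n$ larger than all differences of elements of $S$ and let $\varphi(\gamma)$ be the shift by $\gamma$ on $\mathbb Z/n$: products are exact, and distinct elements of $S$ differ at every point. The reductions $\mathbb Z\to\mathbb Z/n$ also show that $\mathbb Z$ is residually finite.

**Theorem 3.** Let $E,T$ be arbitrary as in Section 1, let $u,v,w\in E$, and let $\Gamma=\langle E\mid 1_E=1,\ ef=g\ ((e,f,g)\in T)\rangle$.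
(i) The implication $\mathcal L\Rightarrow s_{u,v,w}$ holds for all models in $\mathfrak P(N)$ if and only if $uv=w$ in every finite quotient of $\Gamma$.
(ii) If $\Gamma$ is sofic and $uv\neq w$ in $\Gamma$, then $\mathcal L\Rightarrow s_{u,v,w}$ fails in $\overline{\mathfrak P}(N)$.
Consequently every finitely presented sofic group that is not residually finite yields a set $N$ with $\mathfrak P(N)\ne\overline{\mathfrak P}(N)$.

*Proof of (i).* **If.** Let $\xi$ satisfy $\mathcal L$. The map $e\mapsto\bar e$ of Lemma 4 respects the relations of $\Gamma$, so it extends to a homomorphism $\Gamma\to\mathbb G$ with finite image. This image is a finite quotient of $\Gamma$, so $\bar u\bar v=\bar w$, and Lemma 4 gives $s_{u,v,w}$.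

**Only if.** Suppose $\varphi:\Gamma\to Q$ is a homomorphism to a finite group with $\varphi(u)\varphi(v)\ne\varphi(w)$. Let $M_e$ be the matrix of left multiplication by $\varphi(e)$ on $\mathbb F_2[Q]$. Then $M_eM_f=M_g$ for $(e,f,g)\in T$, and $M_uM_v\ne M_w$, as seen on the basis vector of the identity. The linear random vector of Lemma 5, with every variable duplicated, is an honest random vector. It satisfies $\mathcal L$ by Step 3 in the proof of Lemma 6, applied to $\rho$ instead of $h$: all ranks for triangles are $0$. By item 3 of Lemma 5 it violates $s_{u,v,w}$.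

*Proof of (ii).* **Step 1: the matrices.** Let $S$ consist of the images in $\Gamma$ of $E$ and of $uv$. Given $\varepsilon>0$, take $n$ and $\varphi$ from the definition of soficity, and let $M_e$ be the permutation matrix over $\mathbb F_2$ of $\varphi$ at the image of $e$.

**Step 2: small defects.** For $(e,f,g)\in T$ we have $ef=g$ in $\Gamma$. So $\operatorname{rank}(M_eM_f-M_g)$ is at most the number of points where $\varphi(e)\varphi(f)$ and $\varphi(g)$ differ, hence at most $\varepsilon n$.

**Step 3: one large defect.** For a permutation $\pi$ of $n$ points, the kernel of $\pi-I$ consists of the vectors constant on the cycles of $\pi$. So $\operatorname{rank}(\pi-I)=n-\#\mathrm{cycles}(\pi)$. A cycle of length $\ell\ge2$ contributes $\ell-1\ge\ell/2$, so this rank is at least half the number of moved points. Apply this to $\pi=\varphi(w)^{-1}\varphi(u)\varphi(v)$. Since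
$$d(\varphi(u)\varphi(v),\varphi(w))\ge d(\varphi(uv),\varphi(w))-d(\varphi(u)\varphi(v),\varphi(uv))\ge1-2\varepsilon ,$$
we get $\operatorname{rank}(M_uM_v-M_w)=\operatorname{rank}(\pi-I)\ge\frac12(1-2\varepsilon)n$. Take $\varepsilon=1/m$ and apply Lemma 6.

*Proof of the consequence.* Here we translate an arbitrary finite presentation into triangles. Let $\Lambda$ be finitely presented, sofic and not residually finite, and let $1\neq\gamma\in\Lambda$ be trivial in all finite quotients.

**Step 1: normalize the words.** Letters are the generators and their formal inverses. We may assume that every relator has length at least $2$: drop empty relators, and replace a one-letter relator $s$ by $sss^{-1}$. Write $\gamma=s_1\cdots s_l$ with letters $s_i$ and $l\ge2$; if $l=1$, pad the word by a factor $ss^{-1}$.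

**Step 2: labels and triangles.** Take as labels $1$ and all letters. For a relator $z_1\cdots z_k$, add new labels $p_2,\dots,p_{k-1}$ for its prefixes of length $2,\dots,k-1$, put $p_1=z_1$ and $p_k=1$, and take the triangles $(p_{i-1},z_i,p_i)$, $2\le i\le k$. Use separate new labels for each relator. For the word of $\gamma$ add new labels $q_2,\dots,q_{l-1}$, put $q_1=s_1$, and take the triangles $(q_{i-1},s_i,q_i)$, $2\le i\le l-1$; the triangle that would end in the full word is omitted. Add the trivial triangles and $(s,s^{-1},1)$, $(s^{-1},s,1)$ for all generators $s$.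

**Step 3: this presents $\Lambda$.** Let $\Gamma$ be the group of $(E,T)$. Sending each label to the element of $\Lambda$ that it stands for respects all relations, so it gives $\Gamma\to\Lambda$. Conversely, in $\Gamma$ the label $s^{-1}$ is inverse to $s$, and the triangles give $z_1\cdots z_k=p_2z_3\cdots z_k=\dots=p_k=1$ for each relator. So there is a homomorphism $\Lambda\to\Gamma$ sending generators to their labels. In $\Gamma$ each prefix label equals the product of its letters, so the two homomorphisms are inverse to each other.

**Step 4: apply (i) and (ii).** Let $(u,v,w)=(q_{l-1},s_l,1)$. In $\Gamma\cong\Lambda$, $uv=\gamma\ne1=w$, but $uv=w$ in every finite quotient. By (i), $\mathcal L\Rightarrow s_{u,v,w}$ holds in $\mathfrak P(N)$; by (ii) it fails in $\overline{\mathfrak P}(N)$. $\square$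

**Remark (the specific instance).** For the data of Theorem 1, Section 5 says that $ba=s$ in every finite quotient of $\Gamma$. The permutations of Section 7 show that $ba\ne s$ in $\Gamma$ itself. Indeed, if $ba=s$ in $\Gamma$, then the word $bas^{-1}$ is, in the free group on $E$, a product of some number $k$ of conjugates of relators and their inverses. Evaluate it at the permutations of Section 7. Every relator becomes a permutation that moves at most $4$ points, and so does every conjugate, so $ba$ and $ab$ would differ in at most $4k$ points. But they differ in at least $2m-1$ points, and $m$ is arbitrary while $k$ is fixed.
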